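# The Seshadri constant of a generic Jacobian has order $\sqrt g$

## 1. The value $\sqrt g$ suggested by the difference surface

Everything is over $\mathbb C$. Throughout, $C$ is a smooth projective curve of genus $g\ge 2$, and $J=J(C)=\mathrm{Pic}^0(C)$ is its Jacobian with principal polarization $\Theta$. We write $\equiv$ for numerical equivalence. "General" means: in a nonempty Zariski open subset.

**Definition (Seshadri constant).** For a variety $X$ with a divisor $D$,
$$\varepsilon(X,D)=\inf_{x\in \Gamma\subset X}\frac{\Gamma\cdot D}{\mathrm{mult}_x(\Gamma)},$$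
the infimum being over all points $x$ and all curves $\Gamma\subset X$ through $x$.

For example, $\varepsilon(\mathbb P^2,\text{line})=1$: lines give the ratio $1$, and an irreducible curve of degree $d\ge 2$ has multiplicity at most $d$ at $x$, since a line through $x$ meets it in $d$ points. On a product of elliptic curves $E_1\times E_2$ with $\Theta=E_1\times 0+0\times E_2$, the curve $E_1\times 0$ has ratio $1$, so $\varepsilon\le 1$ (Lemma 9 will give equality).

On an abelian variety translations do not change numerical classes, so we may take $x=0$: $\varepsilon(J,\Theta)=\inf \Theta\cdot\Gamma_0/\mathrm{mult}_0\Gamma_0$ over irreducible curves $\Gamma_0\ni 0$.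

The problem is taken from Grushevsky's "Geometry of $\mathcal A_g$ and Its Compactifications" (arXiv:0711.0094): how fast does $\varepsilon(J(C),\Theta)$ grow with $g$ when $C$ is generic? The facts listed there are an upper bound $c\sqrt g$ for every Jacobian (Lazarsfeld), the existence of Jacobians with $\varepsilon$ at least a constant times $\ln g$ (Debarre; see also Lazarsfeld for Jacobians) and, for comparison, a lower bound of order $\sqrt[g]{g!}$ for a general principally polarized abelian variety (Lazarsfeld; see also Bauer).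

The first guess is $\sqrt g$. The most visible curves through $0$ in $J$ lie on the difference surface, the image of
$$f:C\times C\to J,\qquad f(x,y)=\mathcal O_C(x-y),$$
which contracts the diagonal $\Delta$ to $0$. We will see that $(f^*\Theta-\varepsilon\Delta)^2=(2g-2)(g-\varepsilon^2)$, which vanishes exactly at $\varepsilon=\sqrt g$. If nothing else in $J$ is worse than this surface, $\sqrt g$ should be the order. We first make this precise, since the computation also provides the test cases.

One fact about multiplicities is used all the time. If $\nu:\Gamma\to\Gamma_0$ is the normalization of a curve through $0$, then $\mathrm{mult}_0\Gamma_0=\sum_{p\mapsto 0}\mathrm{ord}_p(\mathfrak m_0\mathcal O_\Gamma)$, the degree of the scheme $\nu^{-1}(0)$.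

**Lemma 1 (degree formula).** Let $\nu:\Gamma\to J$ be a morphism from a smooth projective curve. Let $M$ be a line bundle on $\Gamma\times C$ with $M|_{\gamma\times C}\cong\nu(\gamma)$ for all $\gamma$ and $\deg M|_{\Gamma\times c}=0$. Then $M^2=-2\deg\nu^*\Theta$.

Such an $M$ exists: pull back the Poincaré bundle, then twist by a line bundle from $\Gamma$ to correct the degree on $\Gamma\times c$, which does not depend on $c$.

**Proof.** Let $\mathcal P$ be the Poincaré bundle on $J\times C$, trivial on $J\times c_0$. Then $M=(\nu\times 1)^*\mathcal P\otimes\mathrm{pr}_1^*N$, and restricting to $\Gamma\times c_0$ shows $\deg N=0$. By Arbarello–Cornalba–Griffiths–Harris, Ch. VIII §2, $c_1(\mathcal P)^2=-2\eta\theta$, where $\eta$ is the point class of $C$ and $\theta$ is the class of $\Theta$. Pulling back to $\Gamma\times C$ gives the formula. $\square$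

Let $F_1,F_2$ be the fibre classes of the two projections of $C\times C$ and $F=F_1+F_2$. Then $F^2=2$, $F\cdot\Delta=2$, $\Delta^2=2-2g$.

**Proposition 2 (upper bounds).** Let $\varepsilon=\varepsilon(J,\Theta)$. Then $f^*\Theta\equiv(g-1)F+\Delta$, the class $f^*\Theta-\varepsilon\Delta$ is nef, and $\varepsilon\le\sqrt g$. If $C$ has a map of degree $n\ge2$ to $\mathbb P^1$, then also
$$\varepsilon\le U_n:=\frac{gn}{g+n-1}.$$

**Step 1: the class of $f^*\Theta$.** It suffices to compute degrees on curves. Let $\Gamma'$ be a smooth projective curve with maps $x,y:\Gamma'\to C$ of degrees $a,a'$, and let $X,Y\subset\Gamma'\times C$ be their graphs. For $f\circ(x,y)$ the bundle of Lemma 1 has class $M\equiv X-Y-(a-a')[\gamma\times C]$. Since $(X-Y)\cdot[\gamma\times C]=0$ and $[\gamma\times C]^2=0$, we get $M^2=(X-Y)^2$. The normal bundle of the graph $X$ is $x^*T_C$, so $X^2=a(2-2g)$, and likewise $Y^2=a'(2-2g)$. Finally $X\cdot Y$ is the degree of the pullback of $\Delta$ to $\Gamma'$. By Lemma 1,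
$$\deg f^*\Theta|_{\Gamma'}=-\tfrac12M^2=(g-1)(a+a')+\Delta\cdot\Gamma'.$$
As $F\cdot\Gamma'=a+a'$, this is the asserted class.

**Step 2: nefness.** On $\Delta$ itself: $f^*\Theta\cdot\Delta=2(g-1)+2-2g=0$ and $-\varepsilon\Delta^2\ge0$. Let $\Gamma'\ne\Delta$ be an irreducible curve. Then $\Delta\cdot\Gamma'\ge0$, so $f^*\Theta\cdot\Gamma'\ge(g-1)F\cdot\Gamma'>0$ and $f$ does not contract $\Gamma'$. Let $\bar\Gamma=f(\Gamma')$ and let $e$ be the degree of $\Gamma'\to\bar\Gamma$. Pull $\mathfrak m_0$ back to the normalization of $\Gamma'$: the resulting divisor has degree $e\,\mathrm{mult}_0\bar\Gamma$. Since $f(\Delta)=0$, we have $f^{-1}\mathfrak m_0\cdot\mathcal O\subset I_\Delta$, so this degree is at least $\Delta\cdot\Gamma'$. (If $0\notin\bar\Gamma$, then $\Delta\cdot\Gamma'=0$.) Hence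
$$f^*\Theta\cdot\Gamma'=e\,\Theta\cdot\bar\Gamma\ge\varepsilon\,e\,\mathrm{mult}_0\bar\Gamma\ge\varepsilon\,\Delta\cdot\Gamma'.$$

**Step 3: two intersections.** A nef class has nonnegative square. As $(f^*\Theta)^2=2(g-1)^2+4(g-1)+2-2g=2g(g-1)$ and $f^*\Theta\cdot\Delta=0$,
$$0\le(f^*\Theta-\varepsilon\Delta)^2=(2g-2)(g-\varepsilon^2),$$
so $\varepsilon\le\sqrt g$. Given $\pi:C\to\mathbb P^1$ of degree $n$, put
$$D=(\pi\times\pi)^*\Delta_{\mathbb P^1}-\Delta\equiv nF-\Delta,$$
the effective divisor of pairs of points in a common fibre. Then $D\cdot F=2n-2$, $D\cdot\Delta=2(g+n-1)$, and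
$$f^*\Theta\cdot D=(g-1)(2n-2)+2(g+n-1)=2gn.$$
Nefness gives $2gn\ge 2\varepsilon(g+n-1)$, i.e. $\varepsilon\le U_n$. $\square$

## 2. Genus two, hyperelliptic curves, and curves with a small pencil

We will use a small refinement: in fact $f^{-1}\mathfrak m_0\cdot\mathcal O=I_\Delta$. Near $0$ the map $f$ is $(x,y)\mapsto(\int_y^x\omega_i)_i$ for a basis $\omega_i$ of holomorphic differentials. With $\omega_i=g_i(z)\,dz$ in a local coordinate, each integral is $(x-y)$ times a function with value $g_i$ on the diagonal, and at every point some $g_i\ne0$ because $K_C$ has no base points. Hence, whenever $D$ is irreducible and $f|_D$ is birational onto its image,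
$$\Theta\cdot f(D)=2gn,\qquad \mathrm{mult}_0f(D)=D\cdot\Delta=2(g+n-1),\tag{2.1}$$
and $f(D)$ has ratio exactly $U_n$.

**Genus 2.** Let $\iota$ be the hyperelliptic involution and $w_0$ a Weierstrass point. For $n=2$ we have $D=\{(x,\iota x)\}\cong C$, and $f(x,\iota x)=\mathcal O(2x-K_C)=2(x-w_0)$. If $2x\sim2y$ with $x\ne y$, then $x$ and $y$ are Weierstrass points, so $f|_D$ is birational onto $\Gamma_0=f(D)$. By (2.1), $\Theta\cdot\Gamma_0=8$ and $\mathrm{mult}_0\Gamma_0=6$ (the six Weierstrass points), with ratio $4/3$. Is any curve worse? The curve $\{x-w_0\}$ is a theta divisor, and $\Gamma_0$ is its image under $[2]$. From $[2]^*\Theta\equiv4\Theta$ and $\deg[2]=16$ we get $[2]_*\Theta\equiv4\Theta$, so $\Gamma_0\equiv4\Theta$. For every other irreducible curve $\Gamma_1\ni0$,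
$$4\,\Theta\cdot\Gamma_1=\Gamma_0\cdot\Gamma_1\ge6\,\mathrm{mult}_0\Gamma_1,$$
so its ratio is at least $3/2$. Hence $\varepsilon=4/3=U_2<\sqrt2$ for every curve of genus $2$. The literal guess $\varepsilon=\sqrt g$ is false, although the size is right.

**Hyperelliptic curves of any genus.** Here $\varepsilon\le U_2=2g/(g+1)<2$. More generally $U_n<n$, so bounded gonality forces bounded $\varepsilon$. The guess $\sqrt g$ fails, even in order of magnitude, for special curves.

**Larger pencils.** $U_n$ increases with $n$, since $\frac{d}{dn}\frac{gn}{g+n-1}=\frac{g(g-1)}{(g+n-1)^2}>0$, and $U_n=\sqrt g$ exactly at $n=\sqrt g+1$ (for example $g=4,n=3$ or $g=9,n=4$). So a pencil improves on $\sqrt g$ only if $n<\sqrt g+1$. By Brill–Noether theory a general curve has gonality $\lfloor(g+3)/2\rfloor\ge(g+2)/2$, which exceeds $\sqrt g+1$ as soon as $g>4$. So pencils do not disturb the guess for general curves, and what remains is a lower bound of order $\sqrt g$. The extremal value $n\approx\sqrt g+1$ also suggests on which curves to prove it.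

## 3. Statements

**Theorem A.** For every $g\ge2$ and a general curve $C$ of genus $g$,
$$\tfrac14\sqrt g<\varepsilon(J(C),\Theta)\le\sqrt g.$$
So the order of growth for generic Jacobians is exactly $\sqrt g$. The upper bound holds for every $C$.

**Definition (simply branched).** A map $\pi:C\to\mathbb P^1$ is simply branched if every fibre has at most one ramification point, and that point is simple.

A double cover of $\mathbb P^1$ is always simply branched. The map $z\mapsto z^3$ on $\mathbb P^1$ is not.

**Theorem B.** Put $U_n=\frac{gn}{g+n-1}$.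

1. If $C$ has a degree $n$ map to $\mathbb P^1$ ($n\ge2$), then $\varepsilon(J(C),\Theta)\le\min(\sqrt g,U_n)$.
2. If $5\le n\le\sqrt g+1$, then for a general point $(C\to\mathbb P^1)$ of the (irreducible) Hurwitz space of simply branched degree $n$ covers of genus $g$, $\varepsilon(J(C),\Theta)>\frac14U_n$. If moreover $g\ge(2n-1)(n-1)$, then $\varepsilon(J(C),\Theta)>\frac12U_n$.

Part 1 and the upper bound in Theorem A are Proposition 2. The lower bounds come from one inequality about a single cover. Let $\pi:C\to\mathbb P^1$ have degree $n$. The trace splits $\pi_*\mathcal O_C\cong\mathcal O\oplus\mathcal B$, and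
$$\mathcal B=\bigoplus_{j=1}^{n-1}\mathcal O(-b_j),\qquad b_j\ge1,\qquad\sum_jb_j=g+n-1 .$$
Here $b_j\ge1$ because $h^0(\mathcal O_C)=1$, and the sum follows from $1-g=\chi(\mathcal O_C)=n-\sum b_j$. For a hyperelliptic curve, $\mathcal B=\mathcal O(-g-1)$.

**Theorem C.** Let $\pi:C\to\mathbb P^1$ be simply branched of degree $n\ge3$, let $b\ge1$ be an integer with $b_j\ge b$ for all $j$, and put $\kappa=\frac{2(g+n-1)}{n(n-1)}$. Then
$$\varepsilon(J(C),\Theta)\ge\frac b{\max(4,\kappa)}.$$

The average of the $b_j$ is $\frac g{n-1}+1$, so the largest $b$ one can hope for is $\lfloor\frac g{n-1}\rfloor+1$. Section 9 constructs covers reaching it. With $n\approx\sqrt g+1$ this gives $b\approx\sqrt g$ and $\kappa\le4$; semicontinuity (Section 10) then passes from one curve to the general curve. The optimal constant is not determined: for generic $C$ the ratio $\varepsilon/\sqrt g$ is shown to lie in $(\frac14,1]$.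

Sections 4–8 prove Theorem C.

## 4. A vector bundle on $\Gamma\times\mathbb P^1$ that remembers the multiplicity

Fix $\pi$, $n$, $b$ as in Theorem C. Let $\Gamma_0\subset J$ be an irreducible curve through $0$, with
$$m=\mathrm{mult}_0\Gamma_0,\qquad h=\Theta\cdot\Gamma_0 .$$
We must show $h\ge bm/\max(4,\kappa)$. Let $\nu:\Gamma\to\Gamma_0\subset J$ be the normalization, $P=\nu^{-1}(0)$ as a scheme, a divisor of degree $m$, and $M$ as in Lemma 1. Since $P\to J$ factors through the reduced point $0$,
$$M|_{P\times C}\cong\mathcal O_{P\times C}.\tag{4.1}$$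
This is how the multiplicity is seen: $M$ is trivial over a scheme of length $m$. Lemma 1 says $M^2=-2h$.

Let $S=\Gamma\times\mathbb P^1$ and write $\pi$ also for $1\times\pi:\Gamma\times C\to S$. The classes $\mathsf f=[\gamma\times\mathbb P^1]$ and $\sigma=[\Gamma\times t]$ generate the Néron–Severi group of $S$, with $\mathsf f^2=\sigma^2=0$, $\mathsf f\sigma=1$. For a sheaf $G$ on $S$ put $\deg_\Gamma G=c_1(G)\cdot\sigma$ and $\deg_PG=c_1(G)\cdot\mathsf f$, the degrees in the $\Gamma$-direction and in the $\mathbb P^1$-direction. Then $c_1(G)\equiv\deg_\Gamma G\,\mathsf f+\deg_PG\,\sigma$ and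
$$c_1(G)^2=2\deg_\Gamma G\,\deg_PG.$$

**Step 1: invariants of $E=\pi_*M$.** This is a bundle of rank $n$. For general $t$, $E|_{\Gamma\times t}=\bigoplus_{c\in\pi^{-1}(t)}M|_{\Gamma\times c}$ is a sum of line bundles of degree $0$, hence semistable of degree $0$, and $\deg_\Gamma E=0$. By (4.1), $E|_{P\times\mathbb P^1}\cong\mathcal O_P\boxtimes(\mathcal O\oplus\mathcal B)$, so $\deg_PE=\deg\mathcal B=-(g+n-1)$. Grothendieck–Riemann–Roch for the two projections to $\Gamma$ reads
$$\mathrm{ch}_2(E)+c_1(E)\cdot\sigma=\tfrac12M^2+(1-g)\,M\cdot[\Gamma\times c].$$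
Both $c_1(E)\sigma$ and $M\cdot[\Gamma\times c]$ vanish, so $\mathrm{ch}_2(E)=-h$.

**Step 2: allow poles along $P$ in the trivial direction.** On a curve, the model is $E=\mathcal O\oplus\mathcal O$: the kernel of $E\to\mathcal O_P$ (second factor) is $\mathcal O\oplus\mathcal O(-P)$, and twisting by $P$ gives $\mathcal O(P)\oplus\mathcal O$. Here, let
$$E'=\ker\big(E\to E|_{P\times\mathbb P^1}/\mathcal O_{P\times\mathbb P^1}=\mathcal O_P\boxtimes\mathcal B\big),\qquad E''=E'(P\times\mathbb P^1).$$
Both are locally free, since $\mathcal O_P\boxtimes\mathcal B$ is a vector bundle on a Cartier divisor. That quotient is filtered by $m$ copies of $\mathcal B$ on fibres $\gamma\times\mathbb P^1$, and each copy has $\mathrm{ch}_1=(n-1)\mathsf f$ and $\mathrm{ch}_2=\deg\mathcal B$ (because $\mathsf f^2=0$). So $c_1(E')=c_1(E)-m(n-1)\mathsf f$ and $\mathrm{ch}_2(E')=\mathrm{ch}_2(E)-m\deg\mathcal B$. Twisting by a divisor of class $m\mathsf f$ adds $nm\mathsf f$ to $c_1$ and $m\deg_PE'=m\deg\mathcal B$ to $\mathrm{ch}_2$. Therefore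
$$\deg_\Gamma E''=m,\qquad\deg_PE''=\deg\mathcal B,\qquad\mathrm{ch}_2(E'')=-h.\tag{4.2}$$

**Step 3: compare $E$ and $E''$.** From $E(-P)\subset E'\subset E$ (here $E(-P)$ means the twist by $-P\times\mathbb P^1$) we get $E\subset E''$. Since $E'/E(-P)=\ker(\mathcal O_P\boxtimes(\mathcal O\oplus\mathcal B)\to\mathcal O_P\boxtimes\mathcal B)=\mathcal O_{P\times\mathbb P^1}$,
$$E''/E\cong\mathcal O_{P\times\mathbb P^1}(P),\tag{4.3}$$
which is flat over $\mathbb P^1$ and has length $m$ on each $\Gamma\times t$.

## 5. The Bogomolov inequality along the Harder–Narasimhan filtration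

Recall: on a curve the slope of a bundle is degree over rank. A bundle is semistable if no nonzero subsheaf has larger slope. Every bundle has a unique Harder–Narasimhan (HN) filtration, with semistable quotients of strictly decreasing slopes; for $\mathcal O(1)\oplus\mathcal O$ on $\mathbb P^1$ the first step is $\mathcal O(1)$. On a surface with an ample class $H$, one uses $c_1\cdot H/\mathrm{rk}$. A subsheaf $F\subset G$ is saturated if $G/F$ is torsion free; a saturated subsheaf of a bundle on a surface is locally free. A torsion free sheaf on $S$ is flat over $\Gamma$. Bogomolov's inequality (Huybrechts–Lehn, *Geometry of Moduli Spaces of Sheaves*, Thm 3.4.1) says $\mathrm{ch}_2(Q)\le c_1(Q)^2/(2\,\mathrm{rk}\,Q)$ for $Q$ torsion free and $H$-semistable.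

**Lemma 3.** If $G$ is torsion free on $S$ and $G|_{\Gamma\times t}$ is semistable for general $t$, then $\mathrm{ch}_2(G)\le\mu\deg_PG$, where $\mu=\deg_\Gamma G/\mathrm{rk}\,G$.

**Proof.** The purpose is to apply Bogomolov with a polarization so close to the $\Gamma$-direction that all HN pieces have $\Gamma$-slope $\mu$. Let $r=\mathrm{rk}\,G$ and $H_N=\mathsf f+N\sigma$. For saturated nonzero $F\subset G$, semistability on a general $\Gamma\times t$ gives $\deg_\Gamma F/\mathrm{rk}F\le\mu$. Also $\deg_PF$ is bounded above independently of $F$: fix $\gamma$ with $G$ locally free along $\gamma\times\mathbb P^1$; since $G/F$ is flat over $\Gamma$, $F|_{\gamma\times\mathbb P^1}\subset G|_{\gamma\times\mathbb P^1}$, and degrees of subsheaves of a fixed bundle on a curve are bounded above.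

Each step $F$ of the HN filtration of $G$ for $H_N$ satisfies $\mu_{H_N}(F)\ge\mu_{H_N}(G)$, which reads
$$N\Big(\mu-\frac{\deg_\Gamma F}{\mathrm{rk}F}\Big)\le\frac{\deg_PF}{\mathrm{rk}F}-\frac{\deg_PG}r .$$
The right side is bounded above independently of $N$ and $F$. The bracket on the left is $\ge0$, and if nonzero it is at least $1/r^2$. So for $N\gg0$ it is zero: all steps, hence all graded pieces $Q_i$, have $\Gamma$-slope $\mu$. Bogomolov gives
$$\mathrm{ch}_2(Q_i)\le\frac{2\deg_\Gamma Q_i\deg_PQ_i}{2\,\mathrm{rk}\,Q_i}=\mu\deg_PQ_i,$$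
and we sum over $i$. $\square$

If $E''|_{\Gamma\times t}$ were semistable for general $t$, Lemma 3 and (4.2) would give at once $h\ge\frac mn(g+n-1)$. In general we must use the HN filtration of $E''$. Let $0=F_0\subset F_1\subset\dots\subset F_l=E''$ be saturated subsheaves restricting to the HN filtration of $E''|_{\Gamma\times t}$ for general $t$ (the relative HN filtration, Huybrechts–Lehn Thm 2.3.2). Put $G_i=F_i/F_{i-1}$, $r_i=\mathrm{rk}\,G_i$, $\rho_i=\mathrm{rk}F_i$, $\nu_i=\deg_\Gamma G_i/r_i$ (strictly decreasing), and $D_i=\deg_PF_i$. Lemma 3 for each $G_i$ and Abel summation give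
$$h=-\mathrm{ch}_2(E'')\ge-\sum_i\nu_i(D_i-D_{i-1})=\sum_{i<l}(\nu_i-\nu_{i+1})(-D_i)+\nu_l(-D_l).\tag{5.1}$$

**Step (a): total degree.** $\sum r_i\nu_i=\deg_\Gamma E''=m$.

**Step (b): $\nu_l\ge0$, so all $\nu_i\ge0$.** For general $t$ the image of $E|_{\Gamma\times t}$ in $G_l|_{\Gamma\times t}$ has full rank, since $E\subset E''$ have the same rank. It is a quotient of a semistable bundle of degree $0$, so its degree is $\ge0$, and $\deg_\Gamma G_l$ is at least that.

**Step (c): $-D_i\ge b(\rho_i-1)$ for $i\ge1$.** Here the splitting type enters. Let $F=F_i\cap E$. The quotient $F_i/F\subset E''/E$ is supported on $P\times\mathbb P^1$, so its $c_1$ is a multiple of $\mathsf f$ and $\deg_PF=D_i$. Since $E/F\subset E''/F_i$ is torsion free, $F$ is saturated in $E$, hence locally free. As $E/F$ is flat over $\Gamma$, for $x\in\mathrm{supp}\,P$ the restriction $F|_{x\times\mathbb P^1}$ injects into $E|_{x\times\mathbb P^1}\cong\mathcal O\oplus\mathcal B$. Its intersection with $\mathcal O$ has rank $\le1$ and degree $\le0$. Its image in $\mathcal B$, twisted by $\mathcal O(b)$,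 is a sum of line bundles each mapping nontrivially to some $\mathcal O(b-b_j)$, so has degree $\le0$; thus the image has degree $\le-b\cdot\mathrm{rank}$. Adding, $D_i\le-b(\rho_i-1)$.

Insert (c) in (5.1). Since $\sum_{i<l}(\nu_i-\nu_{i+1})\rho_i+\nu_l\rho_l=\sum r_i\nu_i=m$ and $\sum_{i<l}(\nu_i-\nu_{i+1})+\nu_l=\nu_1$,
$$h\ge b(m-\nu_1).\tag{5.2}$$

**Case 1: $r_1\ge2$.** By (a) and (b), $\nu_1\le m/2$, so $h\ge bm/2$.

**Case 2: $r_1=1$.** Then $l\ge2$. Put $c=-D_1$, which is $\ge0$ by (c). The bound (c) for $i=1$ is $-D_1\ge0$; keeping $-D_1=c$ instead gives $h\ge b(m-\nu_1)+c(\nu_1-\nu_2)$. By (a) and (b), $\nu_2\le m-\nu_1$. If $c\ge b/2$, then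
$$h\ge b(m-\nu_1)+\tfrac b2(\nu_1-\nu_2)\ge b(m-\nu_1)+\tfrac b2(2\nu_1-m)=\tfrac{bm}2 .$$

In Case 2 let $F=F_1\cap E$, a line bundle saturated in $E$ with $\deg_PF=-c$, and put $w=-\deg_\Gamma F$. Semistability of $E|_{\Gamma\times t}$ gives $w\ge0$. By (4.3), $F_1/F$ has length at most $m$ on a general $\Gamma\times t$, so $\nu_1\le m-w$, and (5.2) becomes
$$h\ge bw.\tag{5.3}$$

## 6. The pairs in a fibre: where the filtration stops helping

What is left is Case 2 with $c<b/2$. There (5.3) bounds $h$ by $w$, and nothing in the filtration bounds $w$ below in terms of $m$. This case really occurs, and we now see it on the curve $f(D)$ of Section 2.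

**Lemma 4.** Let $\pi$ be simply branched of degree $n$. Then $D$ is reduced and irreducible, of degree $n(n-1)$ over $\mathbb P^1$.

**Proof.** The monodromy group of $\pi$ is transitive, as $C$ is connected, and is generated by transpositions, as $\pi$ is simply branched. The graph on $n$ letters whose edges are these transpositions is connected, so the group is $S_n$, which is 2-transitive. Over the complement of the branch points $C\times_{\mathbb P^1}C$ is étale, and 2-transitivity says that the part away from $\Delta$ is connected. Since $C\times_{\mathbb P^1}C$ is finite and flat over $\mathbb P^1$, no component of $D$ lies in a fibre. So $D$ is reduced and irreducible. Its degree is $n^2-n$. $\square$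

Suppose $n\ge3$, $C$ is not hyperelliptic, and $b\ge2$. If $x_1-x_2\sim y_1-y_2$, then $x_1+y_2\sim y_1+x_2$, so these divisors are equal. Hence $f$ is injective off $\Delta$, and (2.1) applies to $\Gamma_0=f(D)$: $h=2gn$, $m=2(g+n-1)=\kappa\,n(n-1)$, ratio $U_n$. Now $\Gamma$ is the normalization of $D$. Let $x_1,x_2:\Gamma\to C$ be the two projections, of degree $n-1$, with graphs $X_1,X_2$. Let $V\subset S$ be the graph of $\varphi=\pi x_1=\pi x_2$, a map of degree $n(n-1)$. Then $M=\mathcal O(X_1-X_2)$ and $\pi^*V=X_1+X_2+R$ with $R\ge0$. So $M\otimes\pi^*\mathcal O(V)$ has a section with divisor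
$$W=2X_1+R,$$
which means $\mathcal O(-V)\subset E=\pi_*M$. This line subsheaf is saturated, since $W$ contains no pullback of a curve from $S$: its components all lie over $V$, and $X_2\not\subset W$ because $\pi^*V$ is reduced. It has $c=1$ and $w=V\cdot\sigma=n(n-1)$. Because $b\ge2$, the map $\mathcal O(-1)\to\mathcal B$ is zero on $P\times\mathbb P^1$, so $\mathcal O(-V)\subset E'$ and $\mathcal O(-V)(P)\subset E''$, a line subsheaf of $\Gamma$-degree $m-w$.

If $g>(n-1)^2$, then $m-w>m/2$. By (4.3) and semistability of $E|_{\Gamma\times t}$, every subsheaf of $E''|_{\Gamma\times t}$ has degree $\le m$. So subsheaves of rank $\ge2$ have slope $\le m/2$, and two different saturated line subsheaves cannot both have degree $>m/2$. Hence this line determines $F_1$, and we are in Case 2 with $c=1$ and $\nu_1=m-w$. Moreover, if $b\ge2n$, then $h/m=U_n<n\le b/2$, so the conclusion $h\ge bm/2$ of the good cases is false for this curve. No sharpening of the bookkeeping can restore it; one must prove that $m$ is at most a multiple of $w$. In this example $m=\kappa w$.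

The way on is visible in the example. For $M^{-1}=\mathcal O(X_2-X_1)$ the same construction gives the divisor $W^-=2X_2+R$, and $W+W^-=2\pi^*V$ is pulled back from $S$.

## 7. Multiplying the sections for $M$ and $M^{-1}$

The discussion of Sections 4 and 5 applies to $M^{-1}$, i.e. to $-\Gamma_0$, with the same $h,m,P$, since $(-1)^*\Theta\equiv\Theta$. Superscripts $-$ denote its data. Since $\max(4,\kappa)\ge4$, the inequality $h\ge bm/\max(4,\kappa)$ holds unless both $M$ and $M^{-1}$ are in Case 2 with $c<b/2$ and $c^-<b/2$. Assume this from now on, so that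
$$c+c^-<b,\qquad h\ge bw,\qquad h\ge bw^-.\tag{7.1}$$

**Proposition 5.** $m\le\max(2,\kappa/2)\,(w+w^-)$.

This finishes Theorem C, since then $h\ge b\max(w,w^-)\ge\frac b2(w+w^-)\ge\frac b{\max(4,\kappa)}m$. The rest of this section and Section 8 prove Proposition 5.

**Step 1: the divisors $W$, $W^-$, $V_{tot}$.** Write $F\cong\mathcal O(-c)\boxtimes\mathcal F$ with $\deg\mathcal F=-w$. The inclusion $F\subset\pi_*M$ is a section of $M\otimes\pi^*F^{-1}$; let $W\subset\Gamma\times C$ be its divisor. Then $W\cdot[\Gamma\times c']=w$. Saturation of $F$ means: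
$$W\not\ge\pi^*V\text{ for every nonzero effective divisor }V\text{ on }S.\tag{7.2}$$
In particular $W$ contains no $\{x\}\times C$. The same holds for $W^-$. If $c=0$, then $W$ has degree $0$ on each $x\times C$, so $W=0$ and $M$ is pulled back from $\Gamma$; then $\nu$ would be constant, which is impossible. So $c\ge1$.

$W+W^-$ is the divisor of a section of $\pi^*L$ with $L=(F\otimes F^-)^{-1}$, of degree $c+c^-$ on the fibres $\gamma\times\mathbb P^1$. Now
$$H^0(\Gamma\times C,\pi^*L)=H^0(S,L)\oplus\bigoplus_jH^0(S,L\otimes\mathcal O(-b_j)),$$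
with $\mathcal O(-b_j)$ pulled back from $\mathbb P^1$. The last terms vanish because $c+c^--b_j<0$. So the section comes from $S$ and $W+W^-=\pi^*V_{tot}$, where $V_{tot}$ has degree $\delta:=c+c^-\ge1$ over $\Gamma$ and $V_{tot}\cdot\sigma=w+w^-$. It contains no $x\times\mathbb P^1$, otherwise $W$ or $W^-$ would contain $x\times C$. So all components $V$ of $V_{tot}$, and all components $U$ of the curves $\pi^{-1}(V)$, dominate $\Gamma$.

**Step 2: a base change that turns everything into graphs.** Let $\tilde\Gamma$ be the smooth projective curve whose function field is a finite Galois extension of $\mathbb C(\Gamma)$ containing the Galois closures of all $\mathbb C(U)\supset\mathbb C(\Gamma)$ (and so of the $\mathbb C(V)$). Let $\tau:\tilde\Gamma\to\Gamma$ be the map and $d$ its degree. The map $\tau\times1$ is finite and flat, so every component of the preimage of $U$ maps onto $U$ and dominates $\tilde\Gamma$. By the choice of the field, $\mathbb C(U)\otimes_{\mathbb C(\Gamma)}\mathbb C(\tilde\Gamma)$ is a product of copies of $\mathbb C(\tilde\Gamma)$. So $(\tau\times1)^*U$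 is a reduced sum of curves of degree $1$ over $\tilde\Gamma$, that is, of graphs. The same holds for the $V$. Hence the pullback of $V_{tot}$ is $\sum_\alpha A_\alpha V_\alpha$, where the $V_\alpha$ are graphs of distinct maps $\varphi_\alpha:\tilde\Gamma\to\mathbb P^1$ and $A_\alpha\ge1$ is the coefficient in $V_{tot}$ of the component below $V_\alpha$.

The divisor $\pi^*V_\alpha$ has degree $n$ over $\tilde\Gamma$, and its components lie over curves $U$, so
$$\pi^*V_\alpha=\sum_{j=1}^nX_{\alpha j},\qquad X_{\alpha j}\text{ the graph of a lift }x_{\alpha j}:\tilde\Gamma\to C\text{ of }\varphi_\alpha .$$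
If $\varphi_\alpha$ is nonconstant, or constant with value not a branch point, then $\pi$ is étale over the generic point of $V_\alpha$ and the $n$ lifts are distinct. If $\varphi_\alpha$ is constant with value a branch point, exactly two lifts coincide, with the constant map to the ramification point (a double sheet). Put $u_\alpha=\deg\varphi_\alpha\ge0$. Writing $\sigma,\mathsf f$ also for the classes on $\tilde\Gamma\times\mathbb P^1$, we have $V_\alpha\equiv\sigma+u_\alpha\mathsf f$, so
$$\sum A_\alpha=\delta,\qquad\sum A_\alpha u_\alpha=d(w+w^-),\qquad V_\alpha\cdot V_\beta=u_\alpha+u_\beta\quad(\alpha\ne\beta).\tag{7.3}$$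
Since the pullbacks $\tilde W,\tilde W^-$ of $W,W^-$ are effective and sum to $\sum A_\alpha X_{\alpha j}$, we have
$$\tilde W=\sum a_{\alpha j}X_{\alpha j},\qquad\tilde W^-=\sum(A_\alpha-a_{\alpha j})X_{\alpha j},\qquad0\le a_{\alpha j}\le A_\alpha .$$
For a double sheet we split its coefficient equally between its two labels; all other $a_{\alpha j}$ are integers. In the example of Section 6 (after base change) there is one $\alpha$, with $A_\alpha=2$ and coefficient vector $(2,0,1,\dots,1)$.

**Step 3: what saturation says about the coefficients.** We claim: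
$$\text{for each }\alpha\text{ the vector }(a_{\alpha j})_j\text{ is not constant.}\tag{7.4}$$
Suppose it is constant, equal to $a$. This $a$ is an integer, because $n\ge3$ gives a sheet which is not double. Let $V$ be the component of $V_{tot}$ below $V_\alpha$.

Suppose first that $V$ is not of the form $\Gamma\times t$. Then $\pi^*V$ is a reduced sum of curves $U$, each surjecting onto $V$. Fix $U$. Given $(\tilde\gamma,t)\in V_\alpha$, we have $(\tau(\tilde\gamma),t)\in V$, so there is $(\tau(\tilde\gamma),c')\in U$ with $\pi(c')=t$, and $(\tilde\gamma,c')$ lies in $(\tau\times1)^{-1}(U)\cap\pi^{-1}(V_\alpha)$. Thus $(\tau\times1)^{-1}(U)\cap\bigcup_jX_{\alpha j}$ surjects onto $V_\alpha$, is infinite, and $(\tau\times1)^{-1}(U)$ contains some $X_{\alpha j}$. The coefficient of this $X_{\alpha j}$ in $(\tau\times1)^*U$ is $1$, and it lies in no $(\tau\times1)^{-1}(U')$ with $U'\ne U$ irreducible, since $U\cap U'$ is finite. So $U$ has coefficient $a$ in $W$ and $A_\alpha-a$ in $W^-$. As this holds for all $U$, we get $W\ge a\,\pi^*V$ and $W^-\ge(A_\alpha-a)\pi^*V$.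

Suppose $V=\Gamma\times t$. Then $X_{\alpha j}=\tilde\Gamma\times c_j$ is the full preimage of $\Gamma\times c_j$, and the same inequalities can be read off; at a ramification point the coefficients in $\pi^*V,W,W^-$ are $2,2a,2A_\alpha-2a$.

By (7.2) for $W$ and for $W^-$, $a=0$ and $A_\alpha-a=0$, contradicting $A_\alpha\ge1$. This proves (7.4).

**Step 4: how often two lifts of one map meet.** We claim:
$$\text{if }\varphi_\alpha\text{ is nonconstant and }j\ne k,\text{ then }X_{\alpha j}\cdot X_{\alpha k}=\kappa u_\alpha.\tag{7.5}$$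
The lifts $x_{\alpha j}\ne x_{\alpha k}$ define a map $\tilde\Gamma\to C\times_{\mathbb P^1}C$ whose image is a curve not in $\Delta$, hence is the irreducible curve $D$ of Lemma 4. As $\tilde\Gamma\to\mathbb P^1$ has degree $u_\alpha$ and $D\to\mathbb P^1$ has degree $n(n-1)$, the map $\tilde\Gamma\to D$ has degree $u_\alpha/(n(n-1))$. The number $X_{\alpha j}\cdot X_{\alpha k}$ is the degree of the pullback of $\Delta$, i.e. $\frac{u_\alpha}{n(n-1)}D\cdot\Delta=\frac{2(g+n-1)}{n(n-1)}u_\alpha=\kappa u_\alpha$.

**Definition (special index).** Call $\alpha$ special if $\varphi_\alpha$ is nonconstant and $(a_{\alpha j})_j$ has one entry $>a$, one entry $<a$, and all other $n-2\ge1$ entries equal to some $a$. Then $j_+,j_-$ denote the labels of the largest and the smallest entry; they are uniquely determined.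

The vector $(2,0,1,\dots,1)$ of the example is special with $a=1$. For $n=4$, the vector $(2,2,0,0)$ is not.

## 8. The local inequality at the points over $P$

Here (4.1) is used a second time. Over the thick point $P$, the section defining $W$ is a section of $\pi^*\mathcal O(c)$, so it comes from $\mathbb P^1$ and looks the same on all sheets. As the coefficients $a_{\alpha j}$ differ from sheet to sheet, the graphs must be close together.

The model computation at a ramification point, for the example: let $s=r^2$, $\varphi_\alpha:s=y^2$, lifts $r=\pm y$ with coefficients $2,0$, and coefficient $1$ on an unramified sheet. "Looking the same" means $(r-y)^2\equiv r^2-y^2$ modulo $y^K$. The difference is $-2y(r-y)$, so $K\le1$, which is the intersection number of $r=y$ and $r=-y$.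

**Lemma 6 (local inequality).** Let $\tilde p\in\tilde\Gamma$ lie over $x\in\mathrm{supp}\,P$, and let $K$ be the multiplicity of $\tau^*P$ at $\tilde p$. Let $i_{\alpha\beta}$ be the local intersection number of $V_\alpha,V_\beta$ over $\tilde p$. Let $\omega_\alpha$ be that of $X_{\alpha j_+},X_{\alpha j_-}$ over $\tilde p$ if $\alpha$ is special, and $\omega_\alpha=0$ otherwise. Then for every $\alpha$
$$\sum_{\beta\ne\alpha}A_\beta\,i_{\alpha\beta}+\tfrac12A_\alpha\,\omega_\alpha\ge K.$$

**Step 1: local equations of $\tilde W$.** Let $y$ be a local coordinate at $\tilde p$, $R=\mathbb C[y]/(y^K)$, $q=\varphi_\alpha(\tilde p)$, and $s$ a local coordinate at $q$. Let $\mathcal S=\{\beta:\varphi_\beta(\tilde p)=q\}$ and, for $\beta\in\mathcal S$, $f_\beta=s\circ\varphi_\beta\in y\mathbb C[[y]]$; these are distinct. So $i_{\alpha\beta}=\mathrm{ord}(f_\alpha-f_\beta)$ for $\beta\in\mathcal S\setminus\{\alpha\}$, and $i_{\alpha\beta}=0$ for $\beta\notin\mathcal S$.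

Near $(\tilde p,c')$ with $c'\in\pi^{-1}(q)$ unramified, $\pi^*V_\beta$ has equation $s-f_\beta$, so exactly one lift of each $\beta\in\mathcal S$ passes through $(\tilde p,c')$. Call its coefficient $a_{\beta c'}$. Then $\tilde W$ has equation
$$G_{c'}(s)=\prod_{\beta\in\mathcal S}(s-f_\beta)^{a_{\beta c'}}.$$
If $q$ is a branch point, let $c_0$ be the ramification point, with coordinate $r$, $r^2=s$. For $\beta\in\mathcal S$ the divisor $\pi^*V_\beta$, with equation $r^2-f_\beta$, is a sum of two graphs near $(\tilde p,c_0)$. So $r^2-f_\beta=(r-r_\beta)(r+r_\beta)$ with $r_\beta\in y\mathbb C[[y]]$, $r_\beta^2=f_\beta$. Let $a_{\beta0},a_{\beta1}$ be the coefficients of $r=r_\beta$ and $r=-r_\beta$. The equation of $\tilde W$ is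
$$G_0(r)=\prod_{\beta\in\mathcal S}(r-r_\beta)^{a_{\beta0}}(r+r_\beta)^{a_{\beta1}}.$$
If $f_\beta\equiv0$ the factor is $r^{a_{\beta0}+a_{\beta1}}$, with integral exponent.

**Step 2: all these equations agree modulo $y^K$.** The subscheme $\mathrm{Spec}\,R\subset\tilde\Gamma$ at $\tilde p$ maps into $P$. So on $\mathrm{Spec}R\times C$ the pullbacks of $M$ and of $\mathcal F$ are trivial, and the section defining $\tilde W$ restricts to an element of
$$R\otimes H^0(C,\pi^*\mathcal O(c))=R\otimes H^0(\mathbb P^1,\mathcal O(c)),$$
because $c<b\le b_j$. It is nonzero mod $y$, because $W$ does not contain $x\times C$. So there is one $\mathfrak h(s)\in R[[s]]$, nonzero mod $y$, such that $G_{c'}(s)$ is a unit times $\mathfrak h(s)$ in $R[[s]]$ for every unramified $c'$, and $G_0(r)$ is a unit times $\mathfrak h(r^2)$ in $R[[r]]$.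

Recall Weierstrass preparation over the complete local ring $R$: a power series that is nonzero modulo the maximal ideal is, uniquely, a unit times a distinguished polynomial (monic, with lower coefficients in the maximal ideal; for instance $s^2-y$). All of $G_{c'}(s)$, $G_0(r)$, $G_{c'}(r^2)$ are distinguished. By uniqueness,
$$G_{c'}(s)\equiv G_{c''}(s),\qquad G_0(r)\equiv G_{c'}(r^2)\pmod{y^K}\tag{8.1}$$
for all unramified $c',c''\in\pi^{-1}(q)$. Common monic factors may be cancelled, since monic polynomials are nonzerodivisors over $R$.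

**Step 3: two unramified sheets with different coefficients.** Suppose $a_{\alpha c'}>a_{\alpha c''}$ for some unramified $c',c''$. Cancel common factors in $G_{c'}\equiv G_{c''}$ and substitute $s=f_\alpha$. The left side vanishes, and the right side has become $\prod_{\beta\ne\alpha}(f_\alpha-f_\beta)^{(a_{\beta c''}-a_{\beta c'})_+}$, which must vanish mod $y^K$. So $\sum_{\beta\ne\alpha}(a_{\beta c''}-a_{\beta c'})_+\,i_{\alpha\beta}\ge K$ (only $\beta\in\mathcal S$ contribute), and $(\cdot)_+\le A_\beta$. The lemma holds.

**Step 4: all unramified sheets have the same coefficient $a$.** By (7.4), $q$ is then a branch point and $(a_{\alpha0},a_{\alpha1})\ne(a,a)$. Since $n\ge3$, an unramified $c'$ exists. We use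
$$G_0(r)\equiv G_{c'}(r^2)=\prod_{\beta\in\mathcal S}(r-r_\beta)^{a_{\beta c'}}(r+r_\beta)^{a_{\beta c'}}.$$

Suppose first $\varphi_\alpha\equiv q$, so $r_\alpha=0$ and $a_{\alpha0}=a_{\alpha1}\ne a$. After cancellation a positive power of $r$ remains on exactly one side. Substitute $r=0$: that side vanishes, so the orders of the remaining factors on the other side add up to at least $K$. Each $\beta\ne\alpha$ in $\mathcal S$ contributes at most $2A_\beta\,\mathrm{ord}(r_\beta)=A_\beta\,\mathrm{ord}(f_\beta)=A_\beta i_{\alpha\beta}$. The lemma holds.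

Suppose now $\varphi_\alpha\not\equiv q$, so $r_\alpha\ne0$ and $\varphi_\alpha$ is nonconstant. Let $\epsilon\in\{0,1\}$ with $a_{\alpha\epsilon}\ne a$, and let $\epsilon'$ be the other index. Cancel common factors and substitute $r=(-1)^\epsilon r_\alpha$. The side with the excess of $r-(-1)^\epsilon r_\alpha$ vanishes, so the orders on the other side add up to at least $K$. They come from two sources.

* Each $\beta\ne\alpha$ in $\mathcal S$ contributes at most $A_\beta\big(\mathrm{ord}(r_\alpha-r_\beta)+\mathrm{ord}(r_\alpha+r_\beta)\big)=A_\beta\,\mathrm{ord}(f_\alpha-f_\beta)=A_\beta i_{\alpha\beta}$. If $f_\beta\equiv0$, what remains is a power of $r$ with exponent at most $2A_\beta$, contributing at most $2A_\beta\,\mathrm{ord}(r_\alpha)=A_\beta i_{\alpha\beta}$.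
* The factor $r+(-1)^\epsilon r_\alpha$ of $\alpha$ itself contributes $\eta\cdot\mathrm{ord}(2r_\alpha)$, where $\eta=(a-a_{\alpha\epsilon'})_+$ if $a_{\alpha\epsilon}>a$, and $\eta=(a_{\alpha\epsilon'}-a)_+$ if $a_{\alpha\epsilon}<a$.

If $\eta=0$ the lemma holds. If $\eta>0$, then $a$ lies strictly between $a_{\alpha0}$ and $a_{\alpha1}$, while the other $n-2$ lifts of $\alpha$ pass through the unramified points over $q$, with coefficient $a$. So $\alpha$ is special, the two sheets through $(\tilde p,c_0)$ carry the labels $j_\pm$, and $\mathrm{ord}(2r_\alpha)=\omega_\alpha$. Now both $\epsilon=0$ and $\epsilon=1$ are allowed, with $\eta$-values $|a-a_{\alpha1}|$ and $|a-a_{\alpha0}|$, whose sum is $|a_{\alpha0}-a_{\alpha1}|\le A_\alpha$. Choose the $\epsilon$ with $\eta\le A_\alpha/2$. This proves Lemma 6. $\square$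

**Proof of Proposition 5.** The purpose is to globalize. Multiply Lemma 6 by $A_\alpha$ and sum over $\alpha$ and over all $\tilde p\in\tau^{-1}(\mathrm{supp}P)$. We have $\sum_{\tilde p}K=\deg\tau^*P=dm$. By (7.3), $\sum_{\tilde p}i_{\alpha\beta}\le V_\alpha\cdot V_\beta=u_\alpha+u_\beta$ for $\alpha\ne\beta$. By (7.5), $\sum_{\tilde p}\omega_\alpha\le\kappa u_\alpha$. With $\sum A_\alpha=\delta$,
$$dm\,\delta\le\sum_{\alpha\ne\beta}A_\alpha A_\beta(u_\alpha+u_\beta)+\frac\kappa2\sum A_\alpha^2u_\alpha .$$
The first sum, over ordered pairs, is $2\sum_\alpha A_\alpha u_\alpha(\delta-A_\alpha)$, so the right side is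
$$2\delta\sum A_\alpha u_\alpha+\Big(\frac\kappa2-2\Big)\sum A_\alpha^2u_\alpha .$$
Since $A_\alpha\le\delta$, this is at most $\max(2,\frac\kappa2)\,\delta\sum A_\alpha u_\alpha=\max(2,\frac\kappa2)\,\delta\,d(w+w^-)$: if $\kappa\ge4$ replace $A_\alpha^2$ by $\delta A_\alpha$, and if $\kappa<4$ drop the last term. Divide by $d\delta$. $\square$

This completes the proof of Theorem C. In the example of Section 6, $w=w^-=n(n-1)$ and $m=\kappa n(n-1)=\frac\kappa2(w+w^-)$.

## 9. Balanced simply branched covers on blown-up quadrics

**Proposition 7.** Let $n\ge5$ and $g\ge(n-1)^2$. There is a simply branched $\pi:C\to\mathbb P^1$ of degree $n$, with $C$ smooth connected of genus $g$ and all $b_j\ge b:=\lfloor g/(n-1)\rfloor+1$.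

If $n-1$ divides $g$, a smooth curve of bidegree $(n',n)$ on $\mathbb P^1\times\mathbb P^1$ with $(n-1)(n'-1)=g$ has the right genus. In general we need $k$ nodes, placed so that the $b_j$ stay balanced.

Let $s=n-1$, $s'=\lceil g/s\rceil\ge s$, $n'=s'+1\ge n$, $k=ss'-g\in[0,s-1]$, $a=\lceil k/2\rceil$. Then $2a\le k+1\le n-1<n'$.

**Step 1: the surface.** If $k=0$, let $X=\mathbb P^1\times\mathbb P^1$. If $k\ge1$, fix a map $\varphi=[p_1:q_1]:\mathbb P^1\to\mathbb P^1$ of degree $a$ with graph $G_1$ (bidegree $(a,1)$), and distinct $t_1,\dots,t_k$ with distinct values $\varphi(t_i)$. Let $X$ be the blow-up of $\mathbb P^1\times\mathbb P^1$ at the points $(t_i,\varphi(t_i))$, with exceptional curves $E_i$. Let $H_1,H_2$ be the pullbacks of $\mathcal O(1)$ from the factors, and $p:X\to\mathbb P^1$ the first projection, with fibre class $H_1$.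

**Step 2: $aH_1+H_2-\sum E_i$ is base point free ($k\ge1$).** Forms of bidegree $(a,1)$ are pairs $(p,q)$ of forms of degree $a$. Restriction to $G_1\cong\mathbb P^1$ is $(p,q)\mapsto p_1q-pq_1$. Its kernel is spanned by $(p_1,q_1)$, as $p_1,q_1$ are coprime. The source has dimension $2a+2$, so restriction is onto the $(2a+1)$-dimensional space of forms of degree $2a$. Hence the system on $X$ contains the strict transform $\hat G_1$ as a member, and restricts onto the complete system of degree $2a-k\ge0$ on $\hat G_1\cong\mathbb P^1$. There are no base points off $\hat G_1$ by the first statement, and none on it by the second.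

**Step 3: the curve.** Let $L=n'H_1+nH_2-2\sum E_i=B+3H_2$, where
$$B=2\big(aH_1+H_2-\textstyle\sum E_i\big)+(n'-2a)H_1+(n-5)H_2$$
is base point free. (For $k=0$ take $B=n'H_1+(n-3)H_2$.) So $L$ is base point free, and $L^2=2nn'-4k>0$ as $k\le n-2$. By Bertini a general $C\in|L|$ is smooth and irreducible. With $K_X=-2H_1-2H_2+\sum E_i$, adjunction gives $2g(C)-2=2nn'-4k-2n-2n'+2k$, so $g(C)=(n-1)(n'-1)-k=ss'-k=g$. The map $\pi=p|_C$ has degree $L\cdot H_1=n$.

**Step 4: simple branching.** Over $t_i$ the fibre of $p$ is $E_i+R_i'$, with $R_i'$ the strict transform: two smooth rational curves meeting in one point. The restrictions of $|L|$ to $E_i$ and $R_i'$ are base point free, so a general $C$ meets both in reduced divisors and misses the point $E_i\cap R_i'$. So the scheme $C\cap(E_i+R_i')$ is reduced and $\pi$ is unramified over $t_i$.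

For other $t$ the fibre is $R_t\cong\mathbb P^1$. Let $\zeta\subset R_t$ have length $\le4$. Multiply a section of $B$ nonvanishing on $\mathrm{supp}\,\zeta$ by $H^0(3H_2)\cong H^0(R_t,\mathcal O(3))\twoheadrightarrow H^0(\mathcal O_\zeta)$. This shows that vanishing on $\zeta$ imposes $\mathrm{length}(\zeta)$ independent conditions on $H^0(L)$. The pairs $(t,\xi)$ with $\xi\in R_t$ form a 2-dimensional family and the triples $(t,\xi,\eta)$ a 3-dimensional one. So the sections vanishing on some $3\xi\subset R_t$ form a set of codimension $\ge3-2=1$, and those vanishing on some $2\xi+2\eta\subset R_t$ ($\xi\ne\eta$) a set of codimension $\ge4-3=1$. A general $C$ avoids both, so $\pi$ is simply branched.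

**Step 5: the $b_j$ when $k=0$.** Apply $p_*$ to $0\to\mathcal O(-n',-n)\to\mathcal O\to\mathcal O_C\to0$. Since $R^1p_*\mathcal O=0$, we get $\mathcal B\cong R^1p_*\mathcal O(-n',-n)\cong\mathcal O(-n')^{n-1}$, and $n'=g/s+1=b$.

**Step 6: the $b_j$ when $k\ge1$.** Then $s\nmid g$ and $b=s'$. Put $r=n'-2=s'-1$ and $A=H_1|_C$. The purpose is to compute $h^0(rA)$. We have $K_X+C-rH_1=(n-2)H_2-\sum E_i$. Moreover $H^0(K_X-rH_1)=0$ (its sections are forms of negative bidegree on $\mathbb P^1\times\mathbb P^1$) and $H^1(K_X-rH_1)\cong H^1(rH_1)^\vee=H^1(\mathbb P^1\times\mathbb P^1,\mathcal O(r,0))^\vee=0$. The sequence $0\to K_X-rH_1\to K_X+C-rH_1\to K_C-rA\to0$ gives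
$$h^0(K_C-rA)=h^0\big(X,(n-2)H_2-\textstyle\sum E_i\big)=n-1-k.$$
These are the forms of degree $n-2$ on the second factor vanishing at the $k\le n-2$ distinct points $\varphi(t_i)$. Since $g=(n-1)(r+1)-k$, Riemann–Roch gives
$$h^0(rA)=rn+1-g+(n-1-k)=r+1 .$$
But $h^0(rA)=h^0(\mathbb P^1,\mathcal O(r)\otimes\pi_*\mathcal O_C)=r+1+\sum_jh^0(\mathcal O(r-b_j))$. So every $b_j\ge r+1=s'=b$. $\square$

## 10. From one curve to the general curve

**Lemma 8 (semicontinuity).** Let $\mathcal C\to T$ be a family of smooth genus $g$ curves over an irreducible base and suppose $\varepsilon(J(C_{t_0}),\Theta)>c'$ with $c'>0$ rational. Then $\varepsilon(J(C_t),\Theta)\ge c'$ for $t$ in a nonempty open subset of $T$.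

**Proof.** We express the inequality by ampleness of a class, and ampleness is open. Let $\mathcal J=\mathrm{Pic}^0(\mathcal C/T)\to T$ be the relative Jacobian, $\lambda:\mathcal J\to\mathcal J^\vee$ its principal polarization, and $\mathcal P$ the Poincaré bundle on $\mathcal J\times_T\mathcal J^\vee$, rigidified along the zero sections. Put $\mathcal L=(1,\lambda)^*\mathcal P$ (Mumford, *Geometric Invariant Theory*, §6.2). On a fibre, with $\lambda_t=\phi_\Theta$ and $\mu$ the addition map, $\mathcal L_t$ is the restriction of $\mu^*\mathcal O(\Theta)\otimes\mathrm{pr}_1^*\mathcal O(-\Theta)\otimes\mathrm{pr}_2^*\mathcal O(-\Theta)$ to the diagonal, i.e. $[2]^*\Theta-2\Theta\equiv2\Theta$.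

Let $\mathcal E$ be the exceptional divisor of the blow-up of $\mathcal J$ along the zero section. Since $\mathcal J\to T$ is smooth, its fibres are the blow-ups of $J(C_t)$ at $0$. On the fibre at $t_0$, with $\varepsilon=\varepsilon(J(C_{t_0}),\Theta)$, the class $\Theta-\varepsilon\mathcal E$ is nef: on curves not in $\mathcal E$ by definition of $\varepsilon$, since the strict transform of $\Gamma_0$ has intersection $\mathrm{mult}_0\Gamma_0$ with $\mathcal E$; on curves in $\mathcal E$ because $-\mathcal E|_{\mathcal E}$ is ample. Also $\Theta-\rho\mathcal E$ is ample for small $\rho>0$. Since $0<c'<\varepsilon$, the class $\Theta-c'\mathcal E$ is a combination, with positive weight on the first, of an ample class of this kind and the nef class. So $\mathcal L-2c'\mathcal E$, numerically $2(\Theta-c'\mathcal E)$, is ample on the fibre at $t_0$. Ampleness is open in proper families (Lazarsfeld, *Positivity I*, Thm 1.2.17), so $\Theta-c'\mathcal E$ is ample on the fibres over a nonempty open subset of $T$. There every irreducible curve through $0$ has $\Theta\cdot\Gamma_0-c'\,\mathrm{mult}_0\Gamma_0>0$,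 i.e. $\varepsilon\ge c'$. $\square$

We use two bases. The first is the locus of smooth curves in the tricanonical Hilbert scheme, irreducible since $M_g$ is (Deligne–Mumford). The open set where $\Theta-c'\mathcal E$ is ample depends only on the isomorphism class of the curve, so it is $PGL$-invariant and descends to an open subset of $M_g$. The second is the Hurwitz space of simply branched covers of degree $n\ge3$. It is irreducible (Clebsch, Fulton), and it carries a universal family, since such covers have no nontrivial automorphisms over $\mathbb P^1$ (the monodromy group $S_n$ has trivial centralizer in $S_n$).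

**Lemma 9.** For every principally polarized abelian variety, $\varepsilon\ge1$.

**Proof.** Let $\Gamma_0\ni0$ be an irreducible curve. We claim that for some $\theta\in\Theta$ the translate $\Theta-\theta$, which contains $0$, does not contain $\Gamma_0$. Otherwise $\Gamma_0+\Theta\subset\Theta$, so $x+\Theta=\Theta$ as sets for all $x\in\Gamma_0$. Then the closed subgroup of translations preserving the support of $\Theta$ is infinite. Its identity component, of positive dimension, fixes each of the finitely many components of $\Theta$, hence preserves the divisor $\Theta$. This contradicts ampleness, because only finitely many translations preserve the class of an ample line bundle. With such a $\theta$, $\Theta\cdot\Gamma_0=(\Theta-\theta)\cdot\Gamma_0\ge\mathrm{mult}_0\Gamma_0$. $\square$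

**Proof of Theorem A.** The upper bound, for every $C$, is Proposition 2.

Let $g\ge16$, $s=\lfloor\sqrt g\rfloor$ and $n=s+1\ge5$, so $g\ge(n-1)^2$. Take $C$ from Proposition 7. Here $b=\lfloor g/s\rfloor+1\ge s+1$, and $g\le s^2+2s$ gives
$$\kappa=\frac{2(g+s)}{s(s+1)}\le\frac{2(s+3)}{s+1}\le4 .$$
By Theorem C, $\varepsilon(J(C),\Theta)\ge\frac{s+1}4>\frac{\sqrt g}4$. Lemma 8 with a rational $c'\in(\frac{\sqrt g}4,\frac{s+1}4)$ gives $\varepsilon>\frac{\sqrt g}4$ for a general curve of genus $g$.

Let $2\le g\le15$. By Lemma 9, $\varepsilon\ge1>\sqrt g/4$. $\blacksquare$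

**Proof of Theorem B.** Part 1 is Proposition 2. For part 2, let $5\le n\le\sqrt g+1$. Then $g\ge(n-1)^2$, and we take the cover of Proposition 7; here $b>\frac g{n-1}$. Note that $\kappa\ge4$ means $g+n-1\ge2n(n-1)$, i.e. $g\ge(2n-1)(n-1)$.

If $\kappa\ge4$, Theorem C gives
$$\varepsilon\ge\frac b\kappa>\frac g{n-1}\cdot\frac{n(n-1)}{2(g+n-1)}=\tfrac12U_n .$$
If $\kappa<4$, Theorem C gives
$$\varepsilon\ge\frac b4>\frac g{4(n-1)}\ge\frac{\sqrt g}4\ge\frac{U_n}4 .$$
The third inequality holds because $n-1\le\sqrt g$; the last because $U_n$ increases with $n$ and equals $\sqrt g$ at $n=\sqrt g+1$.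

All these bounds are strict. So there is a rational $c'$ strictly between the claimed bound and $\varepsilon(J(C),\Theta)$, and Lemma 8 over the irreducible Hurwitz space gives the statement for a general cover. $\blacksquare$
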